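# What positivity costs: isomorphisms between $C[0,\omega]$ and $C([0,\omega]\times 2)$

## The value 3 and the minus sign behind it

The first guess is "3, both times". To see what this answers, we fix the objects.

Throughout, $K=[0,\omega]=\{0,1,2,\dots\}\cup\{\omega\}$ with the order topology, so a function $f$ on $K$ is continuous exactly when $f(n)\to f(\omega)$. For $k\ge 1$ let $L=[0,\omega]\times k=\{(n,i):n\le\omega,\ 1\le i\le k\}$ be the disjoint union of $k$ copies of $K$, and write $\omega_i=(\omega,i)$. For a compact Hausdorff space $S$, $C(S)$ is the Banach space of real continuous functions on $S$ with the supremum norm.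

**Definition 1.** For isomorphic Banach spaces $X,Y$, the Banach–Mazur distance $d_{\rm BM}(X,Y)$ is the infimum of $\|T\|\cdot\|T^{-1}\|$ over all isomorphisms $T:X\to Y$.

**Definition 2.** An isomorphism $T:C(S)\to C(S')$ is positive if $Tf\ge0$ whenever $f\ge 0$. The positive Banach–Mazur distance $d^+_{\rm BM}\big(C(S),C(S')\big)$ is the infimum of $\|T\|\cdot\|T^{-1}\|$ over all positive isomorphisms $T:C(S)\to C(S')$.

Positivity is asked of $T$ only, not of $T^{-1}$. For example, on a two-point space put $Tf=\big(f(0),\tfrac12(f(0)+f(1))\big)$. This is positive, and $T^{-1}g=\big(g(0),\,2g(1)-g(0)\big)$ is not; here $\|T\|=1$ and $\|T^{-1}\|=3$. So the inverse of a candidate for $d^+_{\rm BM}\big(C(S),C(S')\big)$ need not be a candidate in the other direction, and there are two questions to answer, one for each direction: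
$$d^+_{\rm BM}\big(C[0,\omega],C([0,\omega]\times2)\big)=\,?\qquad d^+_{\rm BM}\big(C([0,\omega]\times2),C[0,\omega]\big)=\,?$$
The problem comes from Maciej Korpalski and Grzegorz Plebanek, "On positive Banach-Mazur distance", arXiv:2604.23637 (2026).

Why guess 3? Without positivity, Gordon's theorem says that $d_{\rm BM}\big(C[0,\omega],C([0,\omega]\times2)\big)=3$. So 3 is a lower bound for both positive distances, and one may hope that positivity is free. Let us look at an operator that realizes 3. Split $[0,\omega)\setminus\{0\}$ into two infinite sequences $(x_n)_{n<\omega}$, $(y_n)_{n<\omega}$ and put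
$$Tf(n,1)=f(x_n)+\tfrac12f(0),\quad Tf(\omega_1)=f(\omega)+\tfrac12f(0),\quad Tf(n,2)=f(y_n)-\tfrac12f(0),\quad Tf(\omega_2)=f(\omega)-\tfrac12f(0).$$
With $p=g(\omega_1)$, $q=g(\omega_2)$, solving $Tf=g$ gives
$$f(\omega)=\tfrac{p+q}2,\quad f(0)=p-q,\quad f(x_n)=g(n,1)-\tfrac{p-q}2,\quad f(y_n)=g(n,2)+\tfrac{p-q}2 .$$
Both $f(x_n)$ and $f(y_n)$ tend to $\frac{p+q}2$, so $f$ is continuous. Here $\|T\|=\frac32$ and $\|T^{-1}\|=2$, product 3. The one value $f(0)$ separates the two limits $p$ and $q$ because it enters with opposite signs, and a positive operator cannot do this.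

For $k=1$ both distances are $1$: the identity is positive, and $\|T\|\,\|T^{-1}\|\ge1$ always. The first real test is $k=2$ with positive operators, by hand.

## Positive operators built by hand

All operators in this section are positive and satisfy $T1=1$; then $|Tf|\le\|f\|\,T1=\|f\|$, so $\|T\|=1$ and only $\|T^{-1}\|$ matters. Each value of $T^{-1}g$ below is a finite linear combination of values of $g$ at distinct points, so the norm of that coordinate is the sum of the absolute values of the coefficients.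

**Step 1. A family $C(K)\to C(L)$.** The purpose is to replace the sign change by a separate "marker" point for each copy but the first. Let $k\ge2$ and $0<a<1$. Partition $[0,\omega)$ into points $p_2,\dots,p_k$ and infinite sequences $(x^i_n)_{n<\omega}$, $1\le i\le k$. Define
$$Tf(n,1)=f(x^1_n),\quad Tf(\omega_1)=f(\omega),$$
$$Tf(n,i)=af(x^i_n)+(1-a)f(p_i),\quad Tf(\omega_i)=af(\omega)+(1-a)f(p_i)\qquad(i\ge2).$$
The inverse is
$$f(\omega)=g(\omega_1),\quad f(x_n^1)=g(n,1),\quad f(p_i)=\frac{g(\omega_i)-ag(\omega_1)}{1-a},\quad f(x^i_n)=\frac{g(n,i)-g(\omega_i)+ag(\omega_1)}a .$$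
Each $f(x^i_n)$ tends to $g(\omega_1)=f(\omega)$, so $f$ is continuous, and
$$\|T^{-1}\|=\max\Big\{\frac{1+a}{1-a},\ \frac{2+a}a\Big\}.$$
The even choice $a=\frac12$ gives $\max\{3,5\}=5$. To do better, make both entries equal to $M$: $1-a=\frac2{M+1}$ and $a=\frac2{M-1}$. Their sum is 1 when
$$\frac2{M-1}+\frac2{M+1}=1,\qquad\text{i.e. } M^2-4M-1=0,\quad M=2+\sqrt5 .\tag{1}$$
So $a=\frac{2}{1+\sqrt5}=\frac{\sqrt5-1}2$ gives $\|T^{-1}\|=2+\sqrt5$, for every $k\ge2$.

**Step 2. A family $C(L)\to C(K)$.** Now the $k$ limits $f(\omega_i)$ have to be recovered from a function $g$ with only one limit. We store $k-1$ of them at spare points and let $g(\omega)$ determine the last one. Let $a_1,\dots,a_k>0$ with $\sum_ia_i=1$. Partition $[0,\omega)$ into points $z_1,\dots,z_{k-1}$ and infinite sequences $(y^i_n)_{n<\omega}$, $i\le k$. Define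
$$Tf(z_j)=f(\omega_j)\ (j<k),\quad Tf(y^i_n)=a_if(n,i)+\sum_{j\ne i}a_jf(\omega_j),\quad Tf(\omega)=\sum_ja_jf(\omega_j).$$
The inverse is
$$f(\omega_j)=g(z_j)\ (j<k),\quad f(\omega_k)=\tfrac1{a_k}\Big(g(\omega)-\sum_{j<k}a_jg(z_j)\Big),\quad f(n,i)=f(\omega_i)+\tfrac1{a_i}\big(g(y^i_n)-g(\omega)\big).$$
It is continuous, since $g(y^i_n)\to g(\omega)$. For $i=k$ the two occurrences of $g(\omega)$ cancel: $f(n,k)=\frac1{a_k}\big(g(y^k_n)-\sum_{j<k}a_jg(z_j)\big)$. As $1+\sum_{j<k}a_j=2-a_k$,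
$$\|T^{-1}\|=\max_{i<k}\Big\{1+\frac2{a_i},\ \frac{2-a_k}{a_k}\Big\}.$$
For $k=2$ and $a_1=a_2=\frac12$ this is $\max\{5,3\}=5$ again. Equalizing, with $m=\|T^{-1}\|-1$: $a_i=\frac2m$ for $i<k$ and $a_k=\frac2{m+2}$. The condition $\sum a_i=1$ reads
$$\frac{2(k-1)}m+\frac2{m+2}=1,\qquad\text{i.e. }m^2-2(k-1)m-4(k-1)=0,\tag{2}$$
whose positive root is $m_k=(k-1)+\sqrt{(k-1)(k+3)}$. So $\|T^{-1}\|=1+m_k=k+\sqrt{(k-1)(k+3)}$ is reached. For $k=2$, (2) is equation (1) with $M=m+1$, and the value is $2+\sqrt5$.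

The tests have moved the guess: no operator so far gets near 3, and for $k=2$ both directions produce the same equation and the same number $2+\sqrt5\approx4.236$. The second guess, "$2+\sqrt5$ both times", is wrong as well.

**Step 3. A symmetric operator $C(K)\to C([0,\omega]\times2)$.** The purpose is to beat Step 1 for $k=2$, by giving both copies a marker and recording the mean of the two markers at a spare point of $L$. Let $0<a<1$. Enumerate $[0,\omega)\setminus\{0,1\}$ as two disjoint sequences $(x_n)_{n\ge1}$, $(y_n)_{n\ge0}$. Define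
$$\begin{aligned}&Tf(0,1)=\tfrac12(f(0)+f(1)),\qquad Tf(n,1)=af(x_n)+(1-a)f(0)\ (1\le n<\omega),\\ &Tf(n,2)=af(y_n)+(1-a)f(1)\ (n<\omega),\\ &Tf(\omega_1)=af(\omega)+(1-a)f(0),\qquad Tf(\omega_2)=af(\omega)+(1-a)f(1).\end{aligned}$$
Given $g$, put $z=g(0,1)$, $p=g(\omega_1)$, $q=g(\omega_2)$. From $p-q=(1-a)(f(0)-f(1))$, $2z=f(0)+f(1)$ and $p+q=2af(\omega)+2(1-a)z$ we get the unique solution
$$\begin{gathered}f(0)=z+\tfrac{p-q}{2(1-a)},\qquad f(1)=z-\tfrac{p-q}{2(1-a)},\qquad f(\omega)=\tfrac{p+q-2(1-a)z}{2a},\\ f(x_n)=\tfrac1a\big[g(n,1)-(1-a)z-\tfrac{p-q}2\big],\qquad f(y_n)=\tfrac1a\big[g(n,2)-(1-a)z+\tfrac{p-q}2\big].\end{gathered}$$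
Both $f(x_n)$ and $f(y_n)$ tend to $\frac1a\big[\frac{p+q}2-(1-a)z\big]=f(\omega)$, so $f$ is continuous. Hence
$$\|T^{-1}\|=\max\Big\{1+\frac1{1-a},\ \frac{2-a}{a},\ \frac{3-a}a\Big\}.$$
The middle entry is below the last. Setting the outer two equal to $M$ gives $1-a=\frac1{M-1}$, $a=\frac3{M+1}$, so $\frac3{M+1}+\frac1{M-1}=1$, i.e. $M^2-4M+1=0$ and $M=2+\sqrt3\approx3.732$. The parameter is $a=\frac3{3+\sqrt3}=\frac{3-\sqrt3}2$.

**Remark (the symmetric operator for three copies).** Use markers $p_1,p_2,p_3$ in $K$, put $Tf(\omega_i)=af(\omega)+(1-a)f(p_i)$, $Tf(n,i)=af(x^i_n)+(1-a)f(p_i)$, and record $\frac13\sum f(p_i)$ at one spare point of $L$. With $z$ the value of $g$ at the spare point, $g_i=g(\omega_i)$ and $\bar g=\frac13\sum g_i$, one finds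
$$f(\omega)=\tfrac1a\big[\bar g-(1-a)z\big],\quad f(p_i)=z+\tfrac{g_i-\bar g}{1-a},\quad f(x_n^i)=\tfrac1a\big[g(n,i)-(1-a)z-g_i+\bar g\big].$$
Since $g_i-\bar g$ has coefficient sum $\frac43$, the norms of the last two are $1+\frac{4}{3(1-a)}$ and $\frac{10/3-a}{a}$. If both are $\le M$, then $a\ge\frac{10}{3(M+1)}$ and $1-a\ge\frac4{3(M-1)}$, so $10(M-1)+4(M+1)\le3(M^2-1)$. This means $3M^2-14M+3\ge0$, and so $M\ge\frac{7+2\sqrt{10}}3\approx4.44$, worse than the $2+\sqrt5$ of Step 1.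

The operators above are optimal. This is what we prove.

**Theorem.** Let $k\ge 1$ and let $[0,\omega]\times k$ be the disjoint union of $k$ copies of $[0,\omega]$.

* (A) $d^+_{\rm BM}\big(C[0,\omega],C([0,\omega]\times k)\big)=1,\ 2+\sqrt3,\ 2+\sqrt5$ for $k=1$, $k=2$, $k\ge3$ respectively.
* (B) $d^+_{\rm BM}\big(C([0,\omega]\times k),C[0,\omega]\big)=k+\sqrt{(k-1)(k+3)}$.

All these infima are attained. In particular, for $k=2$,
$$d^+_{\rm BM}\big(C[0,\omega],C([0,\omega]\times2)\big)=2+\sqrt3,\qquad d^+_{\rm BM}\big(C([0,\omega]\times2),C[0,\omega]\big)=2+\sqrt5 .$$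

The case $k=1$ is done, and Steps 1–3 give operators with the stated values. What remains is the two lower bounds, so from now on $k\ge2$.

## Positive unital operators as families of probability measures

**Step 4. Reduction to $T1=1$.** The purpose is to have $\|T\|=1$, so that only $\|T^{-1}\|$ has to be bounded. Let $T:C(S)\to C(S')$ be a positive isomorphism. Since $|Tf|\le\|f\|\,T1$, we have $\|T\|=\|T1\|$. Choose $f$ with $Tf=1$. Then $1=Tf\le\|f\|\,T1$, so $T1$ is bounded away from $0$, and $\widetilde Tf=Tf/T1$ is a positive isomorphism with $\widetilde T1=1$ and $\|\widetilde T\|=1$. Its inverse is $g\mapsto T^{-1}(g\cdot T1)$, so $\|\widetilde T^{-1}\|\le\|T1\|\,\|T^{-1}\|=\|T\|\,\|T^{-1}\|$. Hence it suffices to bound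
$$M:=\|T^{-1}\|,\qquad m:=M-1,$$
from below for positive $T$ with $T1=1$. As $T^{-1}1=1$, we have $M\ge1$ and $m\ge0$.

**Step 5. The dictionary.** We translate $T$ and $T^{-1}$ into measures. By the Riesz theorem $C(S)^*$ is the space of regular Borel measures on $S$. If $S$ is countable, every measure is the sum of its point masses, so $C(K)^*=\ell_1(K)$ and $C(L)^*=\ell_1(L)$. We write $\mu(x)$ for $\mu(\{x\})$ and $\delta_x$ for the point mass at $x$.

Recall that $\mu_n\to\mu$ weak* means $\int f\,d\mu_n\to\int f\,d\mu$ for all continuous $f$. Taking $f=1_W$ with $W$ clopen gives $\mu_n(W)\to\mu(W)$. In $K$ the singletons $\{n\}$, $n<\omega$, and the tails $[N,\omega]$ are clopen; $\{\omega\}$ is not. For example $\delta_n\to\delta_\omega$ weak*, while $\delta_n(\omega)=0$ for all $n$. So mass in the tail and mass at $\omega$ can be exchanged in the limit, and only their sum is controlled. Both lower bounds come from the price of this exchange.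

For $y\in S'$ let $\mu_y=T^*\delta_y$, that is, $\int f\,d\mu_y=Tf(y)$. Positivity and $T1=1$ say exactly that $\mu_y$ is a probability measure, and $y\mapsto\mu_y$ is weak* continuous because $Tf$ is continuous. For $x\in S$ let $c^x=(T^{-1})^*\delta_x\in\ell_1(S')$, that is, $\int g\,dc^x=(T^{-1}g)(x)$. Then
$$T^*c^x=\delta_x,\qquad\|c^x\|\le M,\qquad\sum_yc^x(y)=(T^{-1}1)(x)=1,\tag{3}$$
and $x\mapsto c^x$ is weak* continuous. For any $c\in\ell_1(S')$ we have $T^*c=\sum_yc(y)\mu_y$, a norm convergent sum, and $c=(T^{-1})^*T^*c$. Hence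
$$\|c\|\le M\|T^*c\|,\qquad(T^*c)(S)=\sum_yc(y),\qquad\|T^*c\|\le\|c\|.\tag{4}$$
If $c\ge0$ then $T^*c\ge0$ has the same mass as $c$.

As an example, for the operator of Step 1 and $i\ge2$ we read off $\mu_{\omega_i}=a\delta_\omega+(1-a)\delta_{p_i}$, $c^\omega=\delta_{\omega_1}$ and $c^{x}=\frac1a\big(\delta_{(n,i)}-\delta_{\omega_i}\big)+\delta_{\omega_1}$ for $x=x^i_n$. As $n\to\infty$, $c^x\to c^\omega$ weak*, but $c^x$ carries mass $\frac1a$ on the tail of copy $i$, cancelled by $-\frac1a$ at $\omega_i$. Claim 1 below shows that a cancellation of this kind is forced.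

## The lower bound for $C[0,\omega]\to C([0,\omega]\times k)$

Let $T:C(K)\to C(L)$ be positive with $T1=1$. Put
$$\nu_i=\mu_{\omega_i},\qquad a_i=\nu_i(\omega),\qquad c=c^\omega,\qquad c_i=c(\omega_i).$$
Let $r^\pm=\sum_{y\notin\{\omega_1,\dots,\omega_k\}}c(y)^\pm$, $r=r^++r^-$ and $R:=r^-$. Since $\sum_yc(y)=1$,
$$\sum_jc_j=1+R-r^+ .\tag{5}$$
Put $d_i:=1+R-c_i$. By (5),
$$d_i=\sum_{j\ne i}c_j+r^+,\qquad\sum_{j\ne i}c_j-c_i+r=(1+R-r^+-2c_i)+(r^++R)=2d_i-1.\tag{6}$$

**Step 6. The price of the tail of copy $i$.** The purpose is to bound $M$ from below in terms of $a_i$, by following $c^x$ as $x\to\omega$.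

**Claim 1.** $a_i>0$ and $M\ \ge\ r+\sum_{j\ne i}|c_j|-c_i+\frac2{a_i}\ \ge\ 2d_i-1+\frac2{a_i}$.

*Proof.* The second inequality is (6). For the first, let $\varepsilon>0$ and choose $N$ with $\sum_{N\le n<\omega,\,j}|c(n,j)|<\varepsilon$. For $x\in K$ let
$$u_j(x)=\sum_{N\le n<\omega}c^x(n,j),$$
the mass of $c^x$ on the tail of copy $j$, without the endpoint. Then $|u_j(x)|\le M$ and $|u_j(\omega)|<\varepsilon$.

First we see what a large $u_i(x)$ costs. We have $c^x\to c$ weak* as $x\to\omega$. Testing on the singletons $\{(n,j)\}$, $n<N$, and on the clopen sets $[N,\omega]\times\{j\}$, on which $c^x$ has mass $c^x(\omega_j)+u_j(x)$ and $c$ has mass $c_j+u_j(\omega)$, we find $X<\omega$ such that for all $X\le x<\omega$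
$$\sum_{n<N,\,j}|c^x(n,j)-c(n,j)|<\varepsilon,\qquad|c^x(\omega_j)+u_j(x)-c_j|<2\varepsilon\quad(1\le j\le k).$$
Enlarge $X$ so that also $\nu_i([X,\omega))<\varepsilon$. For such $x$,
$$\|c^x\|\ge\sum_{n<N,\,j}|c^x(n,j)|+\sum_j\big(|c^x(\omega_j)|+|u_j(x)|\big).$$
The first sum is at least $\sum_{n<N,\,j}|c(n,j)|-\varepsilon\ge r-2\varepsilon$. For $j\ne i$ use $|c^x(\omega_j)|+|u_j(x)|\ge|c^x(\omega_j)+u_j(x)|\ge|c_j|-2\varepsilon$. For $j=i$ use $|c^x(\omega_i)|+|u_i(x)|\ge u_i(x)-c^x(\omega_i)=2u_i(x)-\big(c^x(\omega_i)+u_i(x)\big)\ge2u_i(x)-c_i-2\varepsilon$. Altogether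
$$M\ge\|c^x\|\ge(r-2\varepsilon)+\sum_{j\ne i}(|c_j|-2\varepsilon)+2u_i(x)-c_i-2\varepsilon .\tag{7}$$

Next we find $x\ge X$ with $u_i(x)$ about $1/a_i$. For $y\in L$ apply $(T^{-1})^*$ to $\mu_y=\sum_x\mu_y(x)\delta_x$. This gives $\delta_y=\sum_x\mu_y(x)c^x$, convergent in $\ell_1(L)$. Taking the mass on $[N,\omega)\times\{i\}$, which is a bounded functional on $\ell_1(L)$,
$$\sum_{x\in K}u_i(x)\mu_{(n,i)}(x)=1\ \ (N\le n<\omega),\qquad\sum_{x\in K}u_i(x)\nu_i(x)=0 .$$
Fix $y=(n,i)$ with $n\ge N$ so large that $\sum_{x<X}|\mu_y(x)-\nu_i(x)|<\varepsilon$ and $\mu_y([X,\omega])<\nu_i([X,\omega])+\varepsilon<a_i+2\varepsilon$; this is possible since $\mu_{(n,i)}\to\nu_i$ weak*. Subtract the two identities and split the sum at $X$ and at $\omega$: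
$$1=\sum_{x<X}u_i(x)\big(\mu_y(x)-\nu_i(x)\big)+\sum_{X\le x<\omega}u_i(x)\mu_y(x)-\sum_{X\le x<\omega}u_i(x)\nu_i(x)+u_i(\omega)\big(\mu_y(\omega)-a_i\big).$$
The first term is at most $M\varepsilon$, the third contributes at most $M\varepsilon$, the last at most $\varepsilon$. So
$$\sum_{X\le x<\omega}u_i(x)\mu_y(x)\ge1-(2M+1)\varepsilon .$$
For small $\varepsilon$ the right side is positive, and the weights $\mu_y(x)$ in this sum have total at most $a_i+2\varepsilon$. Hence some $x\in[X,\omega)$ has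
$$u_i(x)\ge\frac{1-(2M+1)\varepsilon}{a_i+2\varepsilon}.$$
As $u_i(x)\le M$, letting $\varepsilon\to0$ excludes $a_i=0$. Inserting this $x$ into (7) and letting $\varepsilon\to0$ gives the claim. $\square$

**Step 7. An upper bound for $a_i$.** Claim 1 pushes $a_i$ up. We now push it down, using that $\nu_i$ is a probability measure.

**Claim 2.** $a_i(m+2d_i)\le m$.

*Proof.* $T^*(\delta_{\omega_i}-a_ic)=\nu_i-a_i\delta_\omega$ is a positive measure of mass $1-a_i$. By (4) and (6),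
$$M(1-a_i)\ge|1-a_ic_i|+a_i\sum_{j\ne i}|c_j|+a_ir\ \ge\ 1+a_i\Big(-c_i+\sum_{j\ne i}c_j+r\Big)=1+a_i(2d_i-1).$$
With $M=m+1$ this is $m\ge a_im+2a_id_i$. $\square$

**Step 8. Eliminating $a_i$, and a first lower bound.** If $m=0$, Claim 2 and $a_i>0$ give $d_i\le0$, so $c_i\ge1+R\ge1$ for all $i$ and $\|c\|\ge k\ge2>1=M$, a contradiction. So $m>0$. Claim 2 reads $\frac1{a_i}\ge1+\frac{2d_i}m$. Inserted in Claim 1, $m+1\ge2d_i-1+2+\frac{4d_i}m$, i.e. $m\ge2d_i\big(1+\frac2m\big)$, i.e.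
$$d_i\le D:=\frac{m^2}{2(m+2)} .\tag{8}$$
A sensible person would now average over $i$. By (5), $\sum_id_i=k(1+R)-(1+R-r^+)=(k-1)(1+R)+r^+\ge k-1$, so $D\ge\frac{k-1}k$. For $k=2$ this says $m^2\ge m+2$, so $m\ge2$ and $M\ge3$. We are back at the first guess.

The configuration at which this argument stops is explicit. Let $k=2$ and $m=2$, so $D=\frac12$. Then $d_1+d_2=1+R+r^+\le1$, which forces $R=r^+=0$, $d_i=\frac12$ and $c_i=\frac12$. Claims 1 and 2 become $3\ge\frac2{a_i}$ and $3a_i\le2$, so $a_i=\frac23$. All inequalities used so far are satisfied. But $c=\frac12(\delta_{\omega_1}+\delta_{\omega_2})$ and $T^*c=\delta_\omega$, while the mass of $T^*c$ at $\omega$ is $\frac12a_1+\frac12a_2=\frac23$ and not 1. The identity $T^*c=\delta_\omega$ has not been read at the point $\omega$.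

**Step 9. Reading $T^*c=\delta_\omega$ at $\omega$.** Since $0\le\mu_y(\omega)\le1$,
$$1=\sum_yc(y)\mu_y(\omega)=\sum_ia_ic_i+\sum_{y\ne\omega_1,\dots,\omega_k}c(y)\mu_y(\omega)\le\sum_ia_ic_i+r^+ .\tag{9}$$
To insert Claim 2 here we need the signs of $c_i$ and $d_i$. Suppose from now on that $M<2+\sqrt5$, i.e. $m<1+\sqrt5$. Then $m^2-2m-4<0$, which says $D<1$. By (8),
$$c_i=1+R-d_i>R\ge0\quad\text{for every }i,$$
and then $d_i=\sum_{j\ne i}c_j+r^+>0$. So Claim 2 gives $a_i\le\frac m{m+2d_i}$, and (9) becomes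
$$1\le\sum_i\frac{m\,c_i}{m+2d_i}+r^+ .\tag{10}$$

**Step 10. Three or more copies.** We show that (10) contradicts $m<1+\sqrt5$ when $k\ge3$. Write $\frac m{m+2d_i}=1-\frac{2d_i}{m+2d_i}$ and use $\sum c_i+r^+=1+R$ from (5). Then (10) says
$$\sum_i\frac{2c_id_i}{m+2d_i}\le R .\tag{11}$$
The left side is positive, so $R>0$. We bound each term below by a multiple of $R$. Since $c_j>R$ for $j\ne i$ and $r^+\ge0$, (5) gives $c_i\le1+R-(k-1)R\le1$. As $d_i=1+R-c_i$, we have $c_id_i-R=(c_i-R)(1-c_i)$, and therefore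
$$c_id_i(m+2)-R(m+2d_i)=m(c_id_i-R)+2d_i(c_i-R)=m(c_i-R)(1-c_i)+2d_i(c_i-R)\ge0 .$$
That is, $\frac{2c_id_i}{m+2d_i}\ge\frac{2R}{m+2}$. Summing over $i$ and using (11), $R\ge\frac{2kR}{m+2}$. As $R>0$, $m\ge2k-2\ge4>1+\sqrt5$, a contradiction. Hence $M\ge2+\sqrt5$ for $k\ge3$.

For $k=2$ the same computation is valid but gives only $m\ge2$, so two copies need a sharper use of (10).

**Step 11. Two copies.** We express (10) in terms of $d_1,d_2$ and maximize. Suppose $M<2+\sqrt3$, i.e. $m<1+\sqrt3$. Then $M<2+\sqrt5$ and (10) is available. Write $q=r^+\ge0$. By (6), $d_1=c_2+q$ and $d_2=c_1+q$, so (10) reads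
$$1\le\frac{md_2}{m+2d_1}+\frac{md_1}{m+2d_2}+q\Big(1-\frac m{m+2d_1}-\frac m{m+2d_2}\Big).$$
By (8), $2d_i\le\frac{m^2}{m+2}<m$, so $\frac m{m+2d_i}>\frac12$ and the coefficient of $q$ is negative. Hence
$$1\le\Phi(d_1,d_2):=\frac{md_2}{m+2d_1}+\frac{md_1}{m+2d_2},\qquad(d_1,d_2)\in[0,D]^2 .$$
For fixed $d_2\ge0$, $\Phi$ is convex in $d_1$: the first summand is convex and the second is linear. The same holds with the roles exchanged. A function convex in each variable separately attains its maximum over a square at a vertex: move first $d_1$, then $d_2$, to an endpoint without decreasing the value. The vertex values are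
$$\Phi(0,0)=0,\qquad\Phi(D,0)=\Phi(0,D)=D<1,\qquad\Phi(D,D)=\frac{2mD}{m+2D}.$$
Moreover
$$\Phi(D,D)\ge1\iff2D(m-1)\ge m\iff m(m-1)\ge m+2\iff m^2-2m-2\ge0\iff m\ge1+\sqrt3,$$
where the second equivalence inserts $2D=\frac{m^2}{m+2}$. Since $m<1+\sqrt3$, all vertex values are below 1, a contradiction. Hence $M\ge2+\sqrt3$ for $k=2$, and part (A) is proved. $\blacksquare$

The vertices can be recognized in the operators. For the symmetric operator of Step 3, $c_1=c_2=\frac1{2a}$ and $R=\frac{1-a}a$, so $d_1=d_2=1+\frac{1-a}a-\frac1{2a}=\frac1{2a}=\frac{3+\sqrt3}6$. For $m=1+\sqrt3$ we have $m^2=2m+2$, so $D=\frac{m+1}{m+2}=\frac{2+\sqrt3}{3+\sqrt3}=\frac{3+\sqrt3}6$ as well: this is the vertex $(D,D)$. For the operator of Step 1 with $k=2$, $c=\delta_{\omega_1}$, so $(d_1,d_2)=(0,1)$, and $D=1$ at $m=1+\sqrt5$: this is the vertex $(0,D)$.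

## The lower bound for $C([0,\omega]\times k)\to C[0,\omega]$

Let $T:C(L)\to C(K)$ be positive with $T1=1$. Now $\mu_n$ ($n<\omega$) and $\nu=\mu_\omega$ are probability measures on $L$ with $\mu_n\to\nu$ weak*, and $c^x\in\ell_1(K)$ for $x\in L$. Put
$$a_i=\nu(\omega_i),\qquad b=1-\sum_ia_i\ge0,\qquad\gamma_i=c^{\omega_i}(\omega),\qquad r_i=\sum_{n<\omega}|c^{\omega_i}(n)| .$$
Here all the $a_i$ come from one probability measure, so $b+\sum a_i=1$. The plan is to bound each $a_i$ from below.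

**Step 12. The price of the points near $\omega_i$.** This is the counterpart of Step 6: we follow $c^x$ as $x=(l,i)\to\omega_i$.

**Claim 3.** $a_i>0$ and $M\ge r_i+\max\{\frac2{a_i}-\gamma_i,\ \gamma_i\}$.

*Proof.* Let $\varepsilon>0$. Choose a clopen neighborhood $W$ of $\omega_i$ with $\nu(W)<a_i+\varepsilon$. Choose $N$ with $\sum_{N\le n<\omega}|c^{\omega_i}(n)|<\varepsilon$ and $\mu_n(W)<a_i+\varepsilon$ for $N\le n<\omega$. Let $x=(l,i)$ with $l<\omega$ so large that
$$x\in W,\qquad\sum_{n<N}|c^x(n)-c^{\omega_i}(n)|<\varepsilon,\qquad M\max_{n\in\{0,\dots,N-1,\omega\}}\mu_n(x)<\varepsilon .$$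
The second condition is weak* convergence $c^x\to c^{\omega_i}$ on singletons; the third holds because each of these finitely many measures has masses $\mu_n(l,i)\to0$ as $l\to\infty$. Let $s^\pm=\sum_{N\le n<\omega}c^x(n)^\pm$. Evaluate $\delta_x=T^*c^x=\sum_nc^x(n)\mu_n$ at $x$. The indices $n<N$ and $n=\omega$ together contribute at most $\|c^x\|\max\mu_n(x)<\varepsilon$, and for $N\le n<\omega$ we have $\mu_n(x)\le\mu_n(W)<a_i+\varepsilon$. So
$$1\le\varepsilon+s^+(a_i+\varepsilon),\qquad s^+\ge\frac{1-\varepsilon}{a_i+\varepsilon}.$$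
As $s^+\le M$, letting $\varepsilon\to0$ gives $a_i>0$.

Now we compute the cost. The coefficients of $c^x$ and of $c^{\omega_i}$ both sum to 1, so $|c^x(\omega)+s^+-s^--\gamma_i|<2\varepsilon$. Hence
$$M\ge\|c^x\|=\sum_{n<N}|c^x(n)|+|c^x(\omega)|+s^++s^-\ge(r_i-2\varepsilon)+|\gamma_i-s^++s^-|-2\varepsilon+s^++s^- .$$
Since $|\gamma_i-s^++s^-|+s^-\ge|\gamma_i-s^+|$, the right side is at least $r_i-4\varepsilon+|\gamma_i-s^+|+s^+$, and $|\gamma_i-s^+|+s^+\ge\max\{2s^+-\gamma_i,\gamma_i\}$. Let $\varepsilon\to0$. $\square$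

Since $k\ge2$, some $a_i\le\frac12$. For it, $M\ge\max\{\frac2{a_i}-\gamma_i,\gamma_i\}\ge\frac1{a_i}\ge2$. So $m\ge1$, and we may divide by $m$.

**Step 13. Rescaling.** We choose variables in which the weights $a_i$ can be compared. Put $t_i=a_i\gamma_i$, $t=\sum_it_i$ and $\sigma^i=(a_ic^{\omega_i}(n))_{n<\omega}$, regarded as an element of $\ell_1(K)$ vanishing at $\omega$. Then $a_ic^{\omega_i}=\sigma^i+t_i\delta_\omega$. Applying $T^*$ and (3),
$$T^*\sigma^i=a_i\delta_{\omega_i}-t_i\nu=(1-t_i)a_i\delta_{\omega_i}-t_i(\nu-a_i\delta_{\omega_i}),\qquad\sum_n\sigma^i(n)=a_i-t_i ,\tag{12}$$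
and Claim 3 times $a_i$ reads
$$a_iM\ge\|\sigma^i\|+\max\{2-t_i,\ t_i\}.\tag{13}$$
For the operator of Step 2 we have $c^{\omega_j}=\delta_{z_j}$ for $j<k$ and $c^{\omega_k}=\frac1{a_k}\big(\delta_\omega-\sum_{j<k}a_j\delta_{z_j}\big)$. So $t_j=0$ with $a_j=\frac2m$ for $j<k$, and $t_k=1$ with $a_k=\frac2{m+2}$.

**Step 14. Two estimates of $\|\sigma^i\|$ that are too weak.** We look at what (13) gives cheaply. Drop the index $i$ for a moment.

The crudest estimate is $\|\sigma\|\ge|a-t|\ge t-a$. Then (13) gives $aM\ge(t-a)+(2-t)=2-a$, so $a_i\ge\frac2{M+1}$ for all $i$, and $1\ge\sum a_i$ gives $M\ge2k-1$. For $k=2$ this is once more the first guess, 3.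

The estimate wastes the structure of (12). If $0\le t\le1$, the two parts of $T^*\sigma$ in (12) do not overlap, so by (4) $\|\sigma\|\ge\|T^*\sigma\|=(1-t)a+t(1-a)$, and (13) becomes
$$a(m+2t)\ge2 .$$
This is correct at the two values that occur in Step 2: $a\ge\frac2m$ at $t=0$ and $a\ge\frac2{m+2}$ at $t=1$. But $\frac2{m+2t}$ is strictly convex in $t$, so intermediate values look cheaper. For $k=2$ the data $t_1=t_2=\frac12$, $a_1=a_2=\frac12$, $m=3$ satisfy $a_i(m+2t_i)=2$ and $\sum a_i=1$, so this inequality cannot exclude $M=4<2+\sqrt5$.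

To remove the intermediate values, ask when $\|\sigma\|=\|T^*\sigma\|$ is possible for $0<t<1$. It would mean that $T^*$ maps $\sigma^+$ to $(1-t)a\delta_{\omega_i}$ and $\sigma^-$ to $t(\nu-a\delta_{\omega_i})$. Then $\frac{\sigma^+}{1-t}+\frac{\sigma^-}t$ would be mapped to $a\delta_{\omega_i}+(\nu-a\delta_{\omega_i})=\nu$. But $\nu=T^*\delta_\omega$ too, and $\sigma^\pm$ vanish at $\omega$, while $T^*$ is injective. So equality is impossible, and (4) measures by how much. The gain is enough to replace the convex function $\frac2{m+2t}$ by its chord.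

**Step 15. The chord estimate.** This is the lower bound for the weights.

**Claim 4.** For every $i$: $a_i\ge\ell(t_i)$, where $\ell(t):=\frac2m(1-t)+\frac2{m+2}t$.

*Proof.* Drop the index on $a_i,t_i,\sigma^i$.

*The case $t<0$.* By (12), $\|\sigma\|\ge a-t$. By (13), $aM\ge(a-t)+(2-t)$, so $a\ge\frac2m(1-t)\ge\ell(t)$, because $\frac2{m+2}t<0$.

*The case $t>1$.* Now both terms in (12) are negative measures, so by (4) $\|\sigma\|\ge\|T^*\sigma\|=(t-1)a+t(1-a)=t-a$. By (13), with the entry $t$ of the maximum, $aM\ge2t-a$, so $a\ge\frac{2t}{m+2}\ge\ell(t)$, because $\frac2m(1-t)<0$.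

*The case $0\le t\le1$.* The measures $\rho_1=(1-t)a\delta_{\omega_i}$ and $\rho_2=t(\nu-a\delta_{\omega_i})$ are positive and live on disjoint sets, so $\rho_1$ and $\rho_2$ are the positive and negative parts of $T^*\sigma=\rho_1-\rho_2$. The positive measures $T^*(\sigma^+)$ and $T^*(\sigma^-)$ have the same difference. If $\alpha,\beta\ge0$ are real numbers, then $\alpha\ge(\alpha-\beta)^+$ and $\beta\ge(\alpha-\beta)^-$, with equal excess; apply this at each point of $L$. So there is a positive measure $E$, of mass $e$ say, with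
$$T^*(\sigma^+)=(1-t)a\delta_{\omega_i}+E,\qquad T^*(\sigma^-)=t(\nu-a\delta_{\omega_i})+E .\tag{14}$$
$T^*$ preserves the mass of positive elements, so $\|\sigma^+\|=(1-t)a+e$, $\|\sigma^-\|=t(1-a)+e$, and $\|\sigma\|=a+t-2at+2e$. Then (13), with the entry $2-t$, gives $a(m+1)\ge a-2at+2e+2$, i.e.
$$a(m+2t)\ge2+2e .\tag{15}$$

Next we show $e\ge\frac{2t(1-t)}m$. This is trivial for $t\in\{0,1\}$. If $0<t<1$, put $w=\delta_\omega-\frac{\sigma^+}{1-t}-\frac{\sigma^-}t$. By (14),
$$T^*w=\nu-a\delta_{\omega_i}-\frac E{1-t}-(\nu-a\delta_{\omega_i})-\frac Et=-\frac E{t(1-t)} .$$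
The three parts of $w$ have disjoint supports, so
$$\|w\|=1+\Big(a+\frac e{1-t}\Big)+\Big((1-a)+\frac et\Big)=2+\frac e{t(1-t)} .$$
By (4), $2+\frac e{t(1-t)}\le\frac{Me}{t(1-t)}$, i.e. $2t(1-t)\le me$, as wanted.

So (15) gives $a(m+2t)\ge2+\frac{4t(1-t)}m$. On the other hand, $\ell(t)=\frac2m-\frac{4t}{m(m+2)}$, and
$$\ell(t)(m+2t)=2+\frac{4t}m-\frac{4t}{m+2}-\frac{8t^2}{m(m+2)}=2+\frac{8t(1-t)}{m(m+2)}\le2+\frac{4t(1-t)}m ,$$
since $m+2\ge2$. Dividing by $m+2t>0$, $a\ge\ell(t)$. $\square$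

**Step 16. The price of $t>1$.** The function $\ell$ decreases, so a large total $t=\sum t_i$ would make the weights cheap. We show that then $\nu$ must have mass $b$ outside the points $\omega_i$.

**Claim 5.** $b\ge\max\{0,\frac2m(t-1)\}$.

*Proof.* Let $t>1$. By (12),
$$T^*\Big((1-t)\delta_\omega-\sum_i\sigma^i\Big)=(1-t)\nu-\sum_i(a_i\delta_{\omega_i}-t_i\nu)=\nu-\sum_ia_i\delta_{\omega_i},$$
a positive measure of mass $b$. The $\sigma^i$ vanish at $\omega$, so by (4) and (12)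
$$Mb\ge|1-t|+\Big\|\sum_i\sigma^i\Big\|\ge(t-1)+\Big|\sum_i(a_i-t_i)\Big|=(t-1)+|1-b-t|=(t-1)+(t-1+b).$$
Hence $mb\ge2(t-1)$. $\square$

**Step 17. Adding up.** Let $\lambda=\frac2m-\frac2{m+2}$, so $0\le\lambda\le\frac2m$ and $\ell(t)=\frac2m-\lambda t$. By Claims 4 and 5,
$$1=b+\sum_ia_i\ \ge\ \frac{2k}m-\lambda t+\max\Big\{0,\frac2m(t-1)\Big\}\ \ge\ \frac{2k}m-\lambda .$$
The last inequality is clear if $t\le1$. If $t>1$, it holds because $\frac2m(t-1)\ge\lambda(t-1)$. Hence
$$1\ge\frac{2(k-1)}m+\frac2{m+2}.$$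
The right side is strictly decreasing in $m>0$, and by (2) it equals 1 at $m=m_k=(k-1)+\sqrt{(k-1)(k+3)}$. So $m\ge m_k$, that is,
$$M\ge k+\sqrt{(k-1)(k+3)},$$
which the operator of Step 2 attains; for $k=2$ it is $2+\sqrt5$. This proves part (B) and completes the proof of the Theorem. $\blacksquare$
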